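
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{On the growth of the number of homology classes\\ of homologically minimal closed geodesics}


\begin{abstract}
Let $N(T)$ be the number of integer homology classes of a closed orientable surface of genus $g$ that are minimized by a single closed geodesic of length at most $T$. On a torus $N(T)$ grows like $T^2$ for every Finsler metric, and Massart and Parlier asked whether the growth is quadratic in every genus. It is not. The lower bound $cT^2\le N(T)$ always holds, but in every genus $g\ge 2$ there are Riemannian metrics for which $N(T)$ lies between two positive multiples of $T^{2g}$, the largest rate that counting lattice points allows. More generally every rate $T^{2k}$, $1\le k\le g$, occurs in genus $g$. The metrics are built so that a minimizing multicurve can be read off from its homology class; its components are the cycles of a discrete interval exchange, and the proof comes down to showing that a positive proportion of integer vectors give an interval exchange with a single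 cycle.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $M$ be a closed connected oriented surface of genus $g\ge1$ with a Finsler metric $m$, and let $\ell$ denote $m$-length. The \emph{stable norm} $\|h\|$ of a class $h\in H_1(M,\mathbb Z)$ is the smallest length of a finite union of closed geodesics representing $h$. The minimum is attained, and every minimizer is a \emph{weighted multicurve}: a disjoint union of simple closed geodesics, each with a positive integer multiplicity. The function $\|\cdot\|$ extends to a norm on $H_1(M,\mathbb R)$, whose unit ball we call $\mathcal B_1$.

A closed geodesic $\gamma$ is \emph{homologically minimal} if $\ell(\gamma)=\|[\gamma]\|$, so that no multicurve in its class is shorter. Let $\mathcal G$ be the set of these geodesics, and for $T>0$ put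
\[
H(T)=\{[\gamma]:\gamma\in\mathcal G,\ \ell(\gamma)\le T\}\subset H_1(M,\mathbb Z),\qquad N(T)=\#H(T).
\]
Thus $N(T)$ counts those integer points of $T\mathcal B_1$ that can be minimized by \emph{one} closed geodesic; the other nonzero integer points need several curves. (An iterate of a closed geodesic is a closed geodesic.) Massart and Parlier \cite{MP} asked:

\begin{quote}
\emph{Does $N(T)$ grow quadratically for all $(M,m)$?} That is, are there always constants $0<c\le C$ with $cT^2\le N(T)\le CT^2$ for all large $T$?
\end{quote}

Counting lattice points gives an upper bound at once. With volume normalized so that $H_1(M,\mathbb Z)$ has determinant one, $T\mathcal B_1$ contains $(\mathrm{Vol}(\mathcal B_1)+o(1))T^{2g}$ integer points, so $N(T)=O(T^{2g})$. On a torus this is quadratic. There the lower bound is also easy. Two disjoint simple closed curves with nonzero classes have equal classes up to sign, and components of a minimizer cannot have opposite classes, since both could be deleted. So all components of a minimizer have the same class and the same length, the minimizer can be replaced by an iterate of one of them, and every nonzero integer class counts.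

In higher genus a minimizer may really need several components, though never more than $g$ independent ones. If the typical class needed $g$ of them, about $T^2$ classes would suffice to produce all $T^{2g}$ integer points as sums of $g$ elements, and $N(T)$ could be quadratic. Quadratic growth does happen for some metrics (Theorem \ref{thm:C} with $k=1$). The question is whether it must happen, or whether a minimizer may be connected for a positive proportion of all classes.

\subsection{Results}

\begin{theorem}\label{thm:A}
For every $g\ge2$ there are a Riemannian metric on the closed orientable surface of genus $g$ and constants $0<c\le C$ such that $cT^{2g}\le N(T)\le CT^{2g}$ for all large $T$.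
\end{theorem}

\begin{theorem}\label{thm:B}
For every $g\ge1$ and every Finsler metric on the closed orientable surface of genus $g$,
\[
\binom{N(T)+g}{g}\ \ge\ \#\{h\in H_1(M,\mathbb Z):\|h\|\le T\}\qquad(T>0),
\]
and hence $\displaystyle\liminf_{T\to\infty}\frac{N(T)}{T^2}\ge\bigl(g!\,\mathrm{Vol}(\mathcal B_1)\bigr)^{1/g}>0$.
\end{theorem}

\begin{theorem}\label{thm:C}
For all $1\le k\le g$ there are a Riemannian metric on the closed orientable surface of genus $g$ and constants $0<c\le C$ such that $cT^{2k}\le N(T)\le CT^{2k}$ for all large $T$.
\end{theorem}

Theorem \ref{thm:A} is the case $k=g\ge2$ of Theorem \ref{thm:C}. Since $2g>2$ for $g\ge2$, it answers the question in the negative. Together with the lattice point bound the three theorems give the following.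

\begin{corollary}
For every closed orientable surface of genus $g\ge1$ and every Finsler metric there are $0<c\le C$ with $cT^2\le N(T)\le CT^{2g}$ for all large $T$. Both exponents, and every even exponent in between, are attained in every genus. In particular, $N(T)$ grows quadratically for all metrics on $M$ if and only if $g=1$.
\end{corollary}

We do not determine whether growth rates other than $T^{2k}$ occur.

\subsection{The idea}\label{sec:idea}

We want a metric for which minimizers can be computed. Take a disc (the \emph{hub}) and attach $d=2g$ long flat bands $P_1,\dots,P_d$. One end of each is attached to the top edge of the hub, in the order $1,\dots,d$, the other end to the bottom edge, in the order $d,\dots,1$. The result has one boundary circle; close it up by a disc with a metric in which detours through the disc do not pay. The first homology has a basis $e_1,\dots,e_d$, one class for each band. Let $h=\sum n_ie_i$ with all $n_i\ge1$. Because the bands are long, a minimizer does not run through a band in both directions, so it passes through $P_i$ exactly $n_i$ times. Because it has no self-intersections, these numbers determine it up to isotopy: number its passages through the top edge $1,\dots,|n|$, where $|n|=\sum n_i$, from left to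 right; following the curve through a band and back through the hub permutes them by the map $f_n$ that cuts $\{1,\dots,|n|\}$ into consecutive blocks of lengths $n_1,\dots,n_d$ and rearranges the blocks in reverse order (Figure \ref{fig:hub}). Components of the minimizer, counted with multiplicity, are cycles of $f_n$.

For $d=2$ the map $f_n$ is the rotation $p\mapsto p+n_2$ modulo $n_1+n_2$. It has $\gcd(n_1,n_2)$ cycles, and a positive proportion of all pairs are coprime. For $d=4$ the number of cycles is a subtler arithmetic function. For $n=(1,1,1,1)$ we have $f_n=(1\,4)(2\,3)$, so $e_1+e_2+e_3+e_4$ is minimized by two curves although the coefficients are coprime. For $n=(1,2,2,2)$,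
\[
1\mapsto7\mapsto2\mapsto5\mapsto4\mapsto3\mapsto6\mapsto1
\]
is a single cycle. We shall prove that for every even $d$ a positive proportion of the integer vectors $n$ give a single cycle. This takes the place of counting coprime pairs, and the role of the Euclidean algorithm is played by Rauzy induction.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw (0.3,0) rectangle (7.7,1.6);
\foreach \a/\b/\n in {0.6/1.4/1,1.6/3.4/2,3.6/5.4/3,5.6/7.4/4}{
\draw (\a,1.6)--(\a,2.5);
\draw (\b,1.6)--(\b,2.5);
\node at ({(\a+\b)/2},2.8) {$P_{\n}$};}
\foreach \a/\b/\n in {0.6/2.4/4,2.6/4.4/3,4.6/6.4/2,6.6/7.4/1}{
\draw (\a,0)--(\a,-0.9);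
\draw (\b,0)--(\b,-0.9);
\node at ({(\a+\b)/2},-1.2) {$P_{\n}$};}
\foreach \x in {1,2,3,4,5,6,7}{
\draw[->] (\x,-0.85)--(\x,2.4);
\node at (\x+0.18,1.35) {\scriptsize $\x$};}
\node at (8.3,0.8) {hub};
\end{tikzpicture}
\caption{The hub and the ends of four bands, with a multicurve running $1,2,2,2$ times through $P_1,P_2,P_3,P_4$ (schematic; the bands are drawn with width proportional to the number of strands). Each band leaves the top edge and returns to the bottom edge. For instance, strand $2$ leaves through $P_2$ as the first of two strands and returns through the bottom end of $P_2$ as strand $5$.}
\label{fig:hub}
\end{figure}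

Section \ref{sec:B} contains the proof of Theorem \ref{thm:B}. Section \ref{sec:hub} carries out the reduction just described. Section \ref{sec:rauzy} treats Rauzy induction, Section \ref{sec:count} does the counting, and Section \ref{sec:end} proves Theorems \ref{thm:A} and \ref{thm:C}.

\section{Minimizers, and the quadratic lower bound}\label{sec:B}

\subsection{Standing facts}

Besides the existence of minimizing weighted multicurves we use the following.

\begin{enumerate}
\item[(F1)] \emph{$\|h\|$ is at most the length of any finite union of closed piecewise $C^1$ curves representing $h$.} Indeed, minimizing length in each free homotopy class produces closed geodesics, or points, of no larger total length.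
\item[(F2)] \emph{No nonempty subfamily of the components of a minimizer, taken with their multiplicities or with smaller positive ones, has total class $0$.} Deleting it would give a shorter representative. In particular no component is null-homologous. No $\gamma\in\mathcal G$ is null-homologous either, since $\|0\|=0<\ell(\gamma)$.
\item[(F3)] \emph{If a component $c$ has multiplicity $m$ in a minimizer, then the iterate $c^m$ is in $\mathcal G$.} Otherwise a minimizer of $m[c]$ could replace it and shorten the representative. In particular, if $h$ has a minimizer consisting of one curve of multiplicity one, then $h\in H(T)$ for all $T\ge\|h\|$.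
\item[(F4)] \emph{If $\Lambda\subset H_1(M,\mathbb Z)$ is a subgroup of rank $r$, then $\#\{h\in\Lambda:\|h\|\le T\}=(v+o(1))T^r$ as $T\to\infty$}, where $v>0$ is the volume of the unit ball of $\|\cdot\|$ in $\Lambda\otimes\mathbb R$, normalized so that $\Lambda$ has determinant one. For $\Lambda=H_1(M,\mathbb Z)$ the volume form is a multiple of the $g$-th power of the intersection form, and $v=\mathrm{Vol}(\mathcal B_1)$.
\end{enumerate}

Among the three theorems, the convention that iterates count is needed only for Theorem \ref{thm:B}: the geodesics produced for Theorems \ref{thm:A} and \ref{thm:C} are simple of multiplicity one, and the upper bounds there do not depend on the convention.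

\subsection{Proof of Theorem \ref{thm:B}}

The point is that a class can be minimized using only curves with linearly independent classes. Disjoint curves span an isotropic subspace, so there are at most $g$ of them.

Let $0\ne h\in H_1(M,\mathbb Z)$ with $\|h\|\le T$. A minimizer provides disjoint simple closed geodesics such that some nonnegative integer combination of them represents $h$ and has length $\|h\|$. Among all such combinations of these same curves choose one of minimal support. Let $c_1,\dots,c_r$ be its support and $m_1,\dots,m_r\ge1$ its weights, so that
\[
h=\sum_j m_j[c_j],\qquad \sum_j m_j\ell(c_j)=\|h\|.
\]

\emph{The classes $[c_1],\dots,[c_r]$ are linearly independent.} Let $\mathcal C=\bigcup c_j$. In the exact sequence $H_2(M,\mathcal C)\to H_1(\mathcal C)\to H_1(M)$ the first group is generated by the components $V$ of $M\setminus\mathcal C$, oriented as subsets of $M$. So the integer relations among the $[c_j]$ are generated by the boundaries $\partial V=\sum_ja_jc_j$. Here $a_j\in\{-1,0,1\}$: the curve $c_j$ has two sides, $a_j=\pm1$ if $V$ lies on exactly one of them, and the two contributions cancel if $V$ lies on both. Suppose that the classes are dependent. Then some $\partial V=\sum a_jc_j$ is nonzero. Both $m+a$ and $m-a$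 are nonnegative and represent $h$, so $\sum(m_j\pm a_j)\ell(c_j)\ge\|h\|=\sum m_j\ell(c_j)$, and therefore $\sum a_j\ell(c_j)=0$. As $a\ne0$, some $a_j$ equals $-1$. Put $t=\min\{m_j:a_j=-1\}$. Then $m+ta$ is a nonnegative integer vector representing $h$ with length $\|h\|$ and strictly smaller support, a contradiction.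

Since the $c_j$ are disjoint, the independent classes $[c_j]$ span an isotropic subspace for the intersection form, so $r\le g$. By (F3), $c_j^{m_j}\in\mathcal G$, and its length is at most $\|h\|\le T$. So $m_j[c_j]\in H(T)$. Hence every integer class with $\|h\|\le T$ is a sum of at most $g$ elements of $H(T)$, repetitions allowed, the empty sum giving $h=0$. There are at most $\binom{N(T)+g}{g}$ such sums, which proves the inequality.

By (F4) the right-hand side is $(\mathrm{Vol}(\mathcal B_1)+o(1))T^{2g}$. So $N(T)\to\infty$, the left-hand side is $(1+o(1))N(T)^g/g!$, and the bound for the lower limit follows. \qed

\section{Multicurves on a hub with bands}\label{sec:hub}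

\subsection{The surface}\label{sec:surface}

Let $k\ge1$ and $d=2k$. Let $H$ be a closed disc, drawn as a rectangle with a top and a bottom edge. Attach bands $P_i=[0,1]\times[0,3]$ with coordinates $(x,y)$, $1\le i\le d$. The end $y=0$ of $P_i$ is glued to the top edge, in the order $1,\dots,d$ from left to right; the end $y=3$ is glued to the bottom edge, in the order $d,\dots,1$. At both ends $x$ increases from left to right and $y$ points upward, out of $H$ at the top edge and into $H$ at the bottom edge, so the orientations match. This gives an oriented surface $R$ with $\chi(R)=1-d$.

\begin{lemma}\label{lem:boundary}
$\partial R$ is connected.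
\end{lemma}

\begin{proof}
Let $L_i=\{x=0\}$ and $R_i=\{x=1\}$ be the sides of $P_i$. The arcs of $\partial H$ join $R_i$ to $L_{i+1}$ along the top edge (at $y=0$) and $R_{i+1}$ to $L_i$ along the bottom edge (at $y=3$), for $1\le i<d$. The left end of $H$ joins the point $y=0$ of $L_1$ to the point $y=3$ of $L_d$, and the right end joins the point $y=0$ of $R_d$ to the point $y=3$ of $R_1$. Follow the boundary, running down in $y$ on the sides $L_i$ and up in $y$ on the sides $R_i$. As $d$ is even we obtain
\[
L_1,\ L_d,R_{d-1},L_{d-2},R_{d-3},\dots,L_2,R_1,\ R_d,L_{d-1},R_{d-2},L_{d-3},\dots,L_3,R_2,\ (L_1),
\]
one cycle that contains all $2d$ sides; for $d=2$ it is $L_1,L_2,R_1,R_2,(L_1)$.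
\end{proof}

This is where we use that $d$ is even. Orient $\partial R$ as a boundary; then $[\partial R]=0$ in $H_1(R,\mathbb Z)$. The group $H_1(R,\mathbb Z)$ has the basis $e_1,\dots,e_d$, where $e_i$ runs through $P_i$ once in the direction of increasing $y$ and then through $H$ from bottom to top. The coefficient $n_i$ of a class $\sum n_ie_i$ is its algebraic number of crossings with the arc $\{y=\frac32\}$ of $P_i$, counted positively in the direction of increasing $y$.

Closing $R$ by a disc gives a closed surface of Euler characteristic $2-2k$, hence of genus $k$, with the same $H_1$. So the intersection form on $H_1(R,\mathbb Z)$ is unimodular. Consequently, whenever $R$ is embedded in a closed oriented surface $M$, compatibly with the orientations, the map $H_1(R,\mathbb Z)\to H_1(M,\mathbb Z)$ is injective, because it preserves intersection numbers. We regard $H_1(R,\mathbb Z)$ as a subgroup of $H_1(M,\mathbb Z)$.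

\subsection{The metric}\label{sec:metric}

Let $R\subset M$, and let $D\subset M$ be a closed disc with boundary $\partial R$, or a closed annulus with $\partial R$ as one boundary circle, such that $R\cap D=\partial R$. (For Theorem \ref{thm:A} a disc suffices; the annulus is for Theorem \ref{thm:C}.) In both cases \emph{every cycle in $D$ is null-homologous in $M$}, since $H_1(D)$ is generated by $[\partial R]$, which is $0$ in $H_1(M)$. We want a metric in which the bands are flat and $D$ is useless for shortening: every arc in $D$ with endpoints on $\partial R$ should be longer than a suitable arc of $\partial R$.

Round the corners between the hub and the bands inside the hub, so that $\partial R$ is smooth and for some $\delta>0$ the bands extend into the hub as $P_i^\delta=[0,1]\times(-\delta,3+\delta)$ with sides $\{0,1\}\times(-\delta,3+\delta)\subset\partial R$. Near $\partial R$ choose a vector field pointing out of $R$ along $\partial R$ that equals $-\partial_x$ near the sides $x=0$ and $\partial_x$ near the sides $x=1$ of the $P_i^\delta$. Parametrize $\partial R$ by $s\in\mathbb R/L\mathbb Z$, for some $L>0$, so that $s=\pm y+\mathrm{const}$ on these sides. Flowing from the point $s$ for time $r$ gives coordinates $(r,s)$ near $\partial R$,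 with $r<0$ in the interior of $R$ and $r>0$ in $D$. Put $\rho=L$. Reparametrizing $r$ on the side $r>0$, away from $r=0$, we may let $r$ run over $(-\eta,\rho+\eta)$ with $\eta>0$ small. Then, wherever this collar meets $P_i^{\delta/2}$, we have $r=-x$ or $r=x-1$, and $s=\pm y+\mathrm{const}$. Prescribe the metric
\begin{equation}\label{eq:metric}
dx^2+dy^2\ \text{ on each }P_i^{\delta/2},\qquad dr^2+\psi(r)^2ds^2\ \text{ on the collar},
\end{equation}
where $\psi(r)=1$ for $r\le0$ and $\psi(r)=1+e^{-1/r}$ for $r>0$, a smooth function. The two prescriptions agree where they overlap, since $r\le0$ there. The sets involved have an open union containing the compact set $\bigcup P_i\cup\{-\eta/2\le r\le\rho\}$. With a cutoff function we interpolate between \eqref{eq:metric} and any given metric and obtain a Riemannian metric on $M$ that is given by \eqref{eq:metric} near this compact set and by the given metric outside the union. We call a metric that is given by \eqref{eq:metric} near the compact set \emph{adapted} to $(R,D)$. The length of $\partial R$ is $L$.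

\subsection{Reading off the minimizer}

For $n\in\mathbb Z_{>0}^d$ let $|n|=\sum n_i$, and let $f_n$ be the permutation of $\{1,\dots,|n|\}$ that cuts this set into consecutive blocks of lengths $n_1,\dots,n_d$ and translates the blocks into reverse order:
\[
f_n(p)=p+\sum_{j>i}n_j-\sum_{j<i}n_j\qquad\text{for $p$ in the $i$-th block.}
\]

\begin{proposition}\label{prop:geometry}
Let the metric on $M$ be adapted to $(R,D)$, let $h=\sum n_ie_i$ with all $n_i\ge1$, and let $\gamma$ be a minimizer of $h$ all of whose components lie in $R\cup D$. Then $\gamma\subset\operatorname{int}R$, and the number of components of $\gamma$, counted with multiplicity, is the number of cycles of $f_n$. In particular, if $f_n$ is a single cycle, then $\gamma$ is one simple closed geodesic of multiplicity one, and $h\in H(T)$ for all $T\ge\|h\|$.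
\end{proposition}

\begin{proof}
\emph{Step 1: $\gamma\subset\operatorname{int}R$.} Suppose that a component $c$ of $\gamma$ meets $D\setminus\partial R$. It is not contained in $D$, since it would be null-homologous, against (F2). As $D\setminus\partial R$ is open in $R\cup D$, some open arc $\tau$ of $c$ runs in $D\setminus\partial R$ and has both endpoints on $\partial R$.

If $\tau\subset\{0<r<\rho\}$, replace it by its projection under $(r,s)\mapsto(0,s)$, a curve in $\partial R$ with the same endpoints. This is strictly shorter. If $s$ is not constant along $\tau$ this holds because $\psi>1$ for $r>0$; if $s$ is constant the projection has length $0$. Otherwise $\tau$ reaches $r=\rho$ and comes back, so it has length at least $2\rho=2L$, and we replace it by a shortest arc of $\partial R$ with the same endpoints, of length at most $L/2$. In both cases $\tau$ minus its replacement is a cycle in $D$, so the homology class is unchanged while the length drops, against (F1).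

So $\gamma\subset R$. Suppose that a component $c$ meets $\partial R$. As $c$ is smooth and stays on one side, it is tangent to $\partial R$. But $\partial R=\{r=0\}$ is a geodesic, because $\psi'(0)=0$. By uniqueness of geodesics the image of $c$ is $\partial R$, and $c$ is null-homologous, against (F2).

\emph{Step 2: strands.} On $P_i^{\delta/2}\supset P_i$ (near $P_i$) the metric is flat, so there $\gamma$ consists of straight segments, and by Step 1 they do not meet the sides $x=0$, $x=1$. A segment that is horizontal at some point of $P_i$ would stay horizontal and run into a side. So $\gamma$ crosses the ends $y=0$ and $y=3$ of $P_i$ transversally, and each of its segments in $P_i$ is monotone in $y$ and joins these two ends. We call these segments \emph{strands}. They have length at least $3$.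

\emph{Step 3: in $P_i$ all strands run in the direction of increasing $y$, and there are exactly $n_i$, counted with multiplicity.} Suppose that there are a strand $\sigma$ from $(a,0)$ to $(b,3)$ and a strand $\sigma'$ from $(b',3)$ to $(a',0)$. Remove one copy of each and insert the horizontal segments from $(a,0)$ to $(a',0)$ and from $(b',3)$ to $(b,3)$. The result again consists of closed curves. The class is unchanged, since the difference is a cycle in the contractible set $P_i$. The length drops by at least $6-2>0$, against (F1). So all strands in $P_i$ have the same direction. Their algebraic number is $n_i>0$, which proves the claim.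

\emph{Step 4: the permutation.} Replace each component of multiplicity $m$ by $m$ disjoint parallel copies in a thin annulus in $\operatorname{int}R$. The resulting family $\hat\gamma$ of disjoint simple closed curves has exactly $n_i$ disjoint strands in $P_i$, which are transverse to the ends of $P_i$ and keep their left-to-right order from one end to the other. No component lies in the disc $H$, by (F2). So $\hat\gamma\cap H$ consists of $|n|$ disjoint arcs. By Step 3 each of them starts on the bottom edge, where it leaves a band through $y=3$, and ends on the top edge. The $j$-th starting point from the left is joined to the $j$-th endpoint from the left: the arc from the $j$-th starting point separates $H$, and on its left side there must be as many endpoints as starting points, namely $j-1$.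

Number the endpoints on the top edge $1,\dots,|n|$ from left to right. The first $n_1$ lie on $P_1$, the next $n_2$ on $P_2$, and so on. Following $\hat\gamma$ from an endpoint through its band leads to the bottom edge, where the bands occur in the order $d,\dots,1$, and then through $H$ to the endpoint of the same rank on the top edge. This is the map $f_n$. Since every component passes through some band, components of $\hat\gamma$ correspond to cycles of $f_n$.

The last assertion follows from (F3).
\end{proof}

It remains to count the vectors $n$ for which $f_n$ is a single cycle.

\section{Rauzy induction}\label{sec:rauzy}

This section and the next are purely combinatorial, and the surface plays no role in them. For $d=2$ the number of cycles of $f_n$ is $\gcd(n_1,n_2)$, and the subtractive Euclidean algorithm shows this by replacing $f_n$ by first return maps to shorter and shorter sets. For larger $d$ the same idea works, but the return maps are block rearrangements for other orders than the reversal. So we enlarge the family.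

\subsection{Pairs and steps}

Let $\mathcal A$ be an alphabet with $d\ge2$ letters. A \emph{pair} $\pi$ consists of two orderings of $\mathcal A$, the \emph{top} and the \emph{bottom row}. It is \emph{irreducible} if for no $1\le j<d$ the first $j$ letters of the two rows form the same set. For $n\in\mathbb Z_{>0}^{\mathcal A}$ let $f_{\pi,n}$ be the permutation of $\{1,\dots,|n|\}$ that cuts this set into consecutive blocks $I_\alpha$ of length $n_\alpha$ in top order and translates them into bottom order. The \emph{reversal} has rows $1,2,\dots,d$ and $d,\dots,2,1$; it is irreducible, and for it $f_{\pi,n}=f_n$.

Let $\pi$ be irreducible, $\alpha$ its last top letter and $\beta$ its last bottom letter. Then $\alpha\ne\beta$, since otherwise the first $d-1$ letters would form the same set. We say that $\alpha$ and $\beta$ are \emph{compared}. There are two \emph{steps}: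
\begin{itemize}
\item the step $\mathsf t$, in which $\alpha$ \emph{wins} and $\beta$ \emph{loses}: $\beta$ is moved in the bottom row to the place immediately right of $\alpha$;
\item the step $\mathsf b$, in which $\beta$ wins and $\alpha$ loses: $\alpha$ is moved in the top row to the place immediately right of $\beta$.
\end{itemize}
The other row is unchanged. So the winner stays last in its row: \emph{the winner of a step takes part in the next comparison.}

A step acts on vectors as follows. For $\lambda\in\mathbb R_{>0}^{\mathcal A}$ with $\lambda_\alpha\ne\lambda_\beta$, the letter $w\in\{\alpha,\beta\}$ with the larger value wins, the other one, $l$, loses, and $\lambda$ is replaced by $\lambda'$ with $\lambda'_w=\lambda_w-\lambda_l$ and all other values unchanged. If $\lambda_\alpha=\lambda_\beta$ the induction stops. We have $\lambda=E\lambda'$, where $E$ is the matrix with $Ee_l=e_l+e_w$ and $Ee_x=e_x$ for $x\ne l$.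

\begin{lemma}\label{lem:irr}
Steps preserve irreducibility, and each of the maps $\mathsf t$, $\mathsf b$ is a bijection of the finite set of irreducible pairs. Hence, if $\pi$ is obtained from $\pi_0$ by a sequence of steps, then also $\pi_0$ is obtained from $\pi$ by a sequence of steps.
\end{lemma}

\begin{proof}
By symmetry consider $\mathsf t$. Suppose that in the new pair the first $j<d$ letters of both rows form the same set $U$. The top row ends with $\alpha$, so $\alpha\notin U$. So in the new bottom row $U$ lies to the left of $\alpha$. This part of the row is the same as before the step. Hence the old pair was reducible, a contradiction.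

The map $\mathsf t$ is injective: the top row, and with it $\alpha$, is unchanged, and the old bottom row is recovered by moving the letter immediately right of $\alpha$ to the end. An injective map of a finite set to itself is a permutation, and some power of it is the identity. So one can return from $\mathsf t(\pi)$ to $\pi$ by repeating $\mathsf t$, and likewise for $\mathsf b$. The last claim follows by undoing the steps one at a time.
\end{proof}

For a word $v=v_1\cdots v_m$ in $\mathsf t,\mathsf b$ and an irreducible pair $\pi$ let $\pi_v$ be the pair reached from $\pi$ by the steps $v_1,\dots,v_m$, and let $A_v=E_1\cdots E_m$ be the product of the corresponding matrices. It depends on $\pi$ as well; $\pi$ will always be clear. It is a nonnegative integer matrix of determinant $1$. A step with winner $w$ and loser $l$ is taken from $\lambda$ exactly if $\lambda_w>\lambda_l$, that is, if $E^{-1}\lambda$ is positive. By induction on $m$,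
\begin{equation}\label{eq:cone}
\text{the induction from }(\pi,\lambda)\text{ begins with }v\iff\lambda\in A_v\mathbb R_{>0}^{\mathcal A},
\end{equation}
and it then arrives at $(\pi_v,A_v^{-1}\lambda)$. In particular, the cones $A_v\mathbb R^{\mathcal A}_{>0}$ and $A_{v'}\mathbb R^{\mathcal A}_{>0}$ are disjoint if neither of the words $v,v'$ is a prefix of the other.

\subsection{Steps preserve the number of cycles}

\begin{lemma}\label{lem:return}
Let $\pi$ be irreducible, $v$ a word, $n'\in\mathbb Z^{\mathcal A}_{>0}$ and $n=A_vn'$. Then $f_{\pi,n}$ and $f_{\pi_v,n'}$ have the same number of cycles.
\end{lemma}

\begin{proof}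
By \eqref{eq:cone} it suffices to consider one step, with winner $w$ and loser $l$, from $(\pi,n)$ to $(\pi',n')$. Let $f=f_{\pi,n}$, and let $X$ be the set of the last $n_l$ elements of $\{1,\dots,|n|\}$; its complement is $\{1,\dots,|n'|\}$. We show that $f(X)\cap X=\emptyset$ and that $f_{\pi',n'}$ is the first return map of $f$ to the complement of $X$. Then every cycle of $f$ meets the complement of $X$, so cycles of $f$ and of its return map correspond bijectively.

\emph{Step $\mathsf t$} ($w=\alpha$, $l=\beta$). Since $\beta$ is last in the bottom row, $X=f(I_\beta)$; since $\alpha$ is last in the top row and $n_\alpha>n_\beta$, $X$ is the right part of $I_\alpha$. So $f(X)\subset f(I_\alpha)$ is disjoint from $X=f(I_\beta)$. A point of $I_\beta$ goes to $X$ and then to $f(X)$, the right part of $f(I_\alpha)$. All other points outside $X$ map outside $X$. So the return map has blocks $I'_\alpha=I_\alpha\setminus X$ and $I'_x=I_x$ for $x\ne\alpha$, in the old top order. The image of $I'_\beta$ is the right part $f(X)$ of $f(I_\alpha)$, immediately right of the image of $I'_\alpha$; the other images are unchanged. This is $f_{\pi',n'}$.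

\emph{Step $\mathsf b$} ($w=\beta$, $l=\alpha$). Now $X=I_\alpha$, and $X$ is the right part of $f(I_\beta)$. So $f(X)=f(I_\alpha)$ is disjoint from $X\subset f(I_\beta)$. The right part $J$ of $I_\beta$, with $n_\alpha$ elements, goes to $X=I_\alpha$ and then to $f(I_\alpha)$. All other points outside $X$ map outside $X$. So the return map has blocks $I'_\beta=I_\beta\setminus J$, immediately right of it $I'_\alpha=J$, and $I'_x=I_x$ otherwise. The image of $I'_\alpha$ is $f(I_\alpha)$, so the bottom order is unchanged. This is $f_{\pi',n'}$.
\end{proof}

\begin{example}\label{ex:four}
Start with the reversal on four letters and $n=(1,2,2,2)$. Letters $4$ and $1$ are compared and $4$ wins; then $2$ beats $4$, then $3$ beats $2$: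
\[
\begin{pmatrix}1&2&3&4\\4&3&2&1\end{pmatrix}\to
\begin{pmatrix}1&2&3&4\\4&1&3&2\end{pmatrix}\to
\begin{pmatrix}1&2&4&3\\4&1&3&2\end{pmatrix}\to
\begin{pmatrix}1&2&4&3\\4&1&3&2\end{pmatrix}.
\]
The vectors are $(1,2,2,2)$, $(1,2,2,1)$, $(1,1,2,1)$, $(1,1,1,1)$, and there is a tie. The last permutation is $1\mapsto2\mapsto4\mapsto3\mapsto1$, a single cycle, in accordance with the $7$-cycle of Section \ref{sec:idea}.
\end{example}

One vector with a single cycle, pushed along all possible words, produces many. A first vector is at hand.

\begin{lemma}\label{lem:one}
For the reversal on $d\ge2$ letters and $n=(1,2,\dots,2)$, $f_n$ is a single cycle.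
\end{lemma}

\begin{proof}
The blocks are $\{1\}$ and $\{2j,2j+1\}$, $1\le j\le d-1$. So $f_n(1)=2d-1$, $f_n(2j)=2d-1-2j$ and $f_n(2j+1)=2d-2j$. Hence $f_n(2d-1)=2$, and $2j\mapsto2d-1-2j\mapsto2j+2$ for $1\le j\le d-2$, and $f_n(2d-2)=1$. Starting from $1$ we get
\[
1\mapsto2d-1\mapsto2\mapsto2d-3\mapsto4\mapsto\dots\mapsto3\mapsto2d-2\mapsto1,
\]
which contains all of $1,\dots,2d-1$ (for $d=2$ it reads $1\mapsto3\mapsto2\mapsto1$).
\end{proof}

\begin{lemma}\label{lem:n0}
Let $\pi_0$ be irreducible, and suppose that $f_{\pi_0,n_0}$ is a single cycle for some $n_0\in\mathbb Z_{>0}^{\mathcal A}$. Then for every $\pi$ obtained from $\pi_0$ by steps there is $n(\pi)\in\mathbb Z_{>0}^{\mathcal A}$ such that $f_{\pi,n(\pi)}$ is a single cycle.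
\end{lemma}

\begin{proof}
By Lemma \ref{lem:irr} some word $v$ leads from $\pi$ to $\pi_0$. Put $n(\pi)=A_vn_0$ and use Lemma \ref{lem:return}.
\end{proof}

\subsection{Every letter wins again}

For the counting we run the induction with real vectors. If the coordinates of $\lambda$ are rationally independent, they remain so, because the matrices $E$ are unimodular; so there are no ties and the induction never stops.

\begin{lemma}\label{lem:wins}
If the induction from $(\pi,\lambda)$, $\pi$ irreducible, never stops, then every letter wins infinitely often.
\end{lemma}

Irreducibility is needed: for the rows $1,2,3$ and $1,3,2$ the letters $2$ and $3$ would be compared forever, and $1$ never.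

\begin{proof}
Let $\mathcal A'\ne\emptyset$ be the set of letters that win infinitely often and suppose that $U=\mathcal A\setminus\mathcal A'$ is not empty. Eventually only letters of $\mathcal A'$ win, and then $\lambda_c$ is constant for $c\in U$. If some $c\in U$ lost infinitely often, some $a\in\mathcal A'$ would beat it infinitely often. Then $\lambda_a$, which never increases, would drop infinitely often by the fixed amount $\lambda_c>0$, which is impossible. So eventually the letters of $U$ are never compared; that is, they are never last in a row.

From then on the top position of $c\in U$ changes only at steps $\mathsf b$: if $\beta$ is the winner, the position increases by one if $c$ is right of $\beta$ in the top row, and is unchanged otherwise. So the top positions of letters of $U$ are nondecreasing, hence eventually constant; and the same holds in the bottom row. From then on, whenever a letter $\beta$ wins as last bottom letter, all of $U$ lies left of $\beta$ in the top row, and symmetrically.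

Let $p<d$ be the largest top position of a letter of $U$. By what we just said, letters are inserted in the top row only at positions greater than $p$, so the letters at the top positions $1,\dots,p$ no longer change. Suppose that some $a\in\mathcal A'$ is among them. Its position is less than $p$, and it is never last in the top row, so it wins infinitely often as last bottom letter. At these times all of $U$ is left of $a$ in the top row, contrary to the choice of $p$. So the first $p$ top letters are exactly the letters of $U$, and $p=|U|$. Likewise the first $|U|$ bottom letters are exactly $U$. As $0<|U|<d$, the pair is reducible, contrary to Lemma \ref{lem:irr}.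
\end{proof}

\section{Counting vectors with a single cycle}\label{sec:count}

\begin{proposition}\label{prop:count}
Let $\pi_0$ be an irreducible pair on $d$ letters such that $f_{\pi_0,n_0}$ is a single cycle for some $n_0\in\mathbb Z_{>0}^{\mathcal A}$. There are $c'>0$ and $Q_0$ with
\[
\#\{n\in\mathbb Z_{>0}^{\mathcal A}:|n|\le Q,\ f_{\pi_0,n}\text{ is a single cycle}\}\ge c'Q^d\qquad(Q\ge Q_0).
\]
\end{proposition}

By Lemma \ref{lem:one} this applies to the reversal, which is the case we need.

With $n(\pi)$ as in Lemma \ref{lem:n0}, every word $v$ from $\pi_0$ gives a good vector $A_vn(\pi_v)$. Its size is controlled by the column sums of $A_v$. So we need about $T^d$ words with disjoint cones and all column sums of order at most $T$. We find them by a volume argument. The cone $A_v\mathbb R_{>0}^{\mathcal A}$ occupies the proportion $1/\prod_\alpha(\text{column sum})_\alpha$ of the simplex $\{\lambda\in\mathbb R_{>0}^{\mathcal A}:|\lambda|<1\}$, as we shall see. If all column sums are of order $T$, this is of order $T^{-d}$; and if such \emph{balanced} cones fill a fixed proportion of the simplex, there must be at least a constant times $T^d$ of them. The issue is to show that they do.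

\subsection{The induction as a Markov chain}

For $q\in\mathbb R_{>0}^{\mathcal A}$ let $P_{\pi,q}$ be normalized Lebesgue measure on the simplex $\Delta_q=\{\lambda\in\mathbb R^{\mathcal A}_{>0}:\sum q_\alpha\lambda_\alpha<1\}$, which has volume $1/(d!\prod q_\alpha)$; the index $\pi$ says from which pair the induction on $\lambda$ starts. For a word $v$ put $q(v)=A_v^Tq$. Since $q\cdot A_v\lambda'=q(v)\cdot\lambda'$ and $\det A_v=1$, the matrix $A_v$ maps $\Delta_{q(v)}$ onto $\Delta_q\cap A_v\mathbb R_{>0}^{\mathcal A}$ and preserves volume. So
\begin{equation}\label{eq:prob}
P_{\pi,q}\bigl(A_v\mathbb R_{>0}^{\mathcal A}\bigr)=\prod_\alpha q_\alpha\Big/\prod_\alpha q_\alpha(v),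
\end{equation}
and, given that the induction begins with $v$, the vector $A_v^{-1}\lambda$ has law $P_{\pi_v,q(v)}$: \emph{after $v$ the process starts afresh from the state $(\pi_v,q(v))$.} So the states form a Markov chain. A step with winner $w$ and loser $l$ adds column $w$ of $A_v$ to column $l$; so the loser's value becomes the sum $q_l+q_w$ and the other values are unchanged. By \eqref{eq:prob}, if $\alpha$ and $\beta$ are compared,
\begin{equation}\label{eq:trans}
\alpha\text{ loses with probability }\frac{q_\alpha}{q_\alpha+q_\beta},\qquad\beta\text{ loses with probability }\frac{q_\beta}{q_\alpha+q_\beta}.
\end{equation}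
Almost every $\lambda$ has rationally independent coordinates, so the induction almost surely never stops and Lemma \ref{lem:wins} applies almost surely.

\begin{example}[Two letters]\label{ex:two}
Let $d=2$. There is only one irreducible pair up to naming, the two letters are compared at every step, and the induction is the subtractive Euclidean algorithm. Suppose that the values are $q_b=M$ and $q_s=m\le M$, where $m$ may be tiny. By \eqref{eq:trans} the small letter $s$ is likely to win many times, each time adding only $m$ to $q_b$. When it finally loses, its value jumps to $q_s+q_b\ge M$. The danger is that $q_b$ has meanwhile become much larger than $M$. But the probability that $s$ wins the first $j$ comparisons telescopes: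
\[
\prod_{i=0}^{j-1}\frac{M+im}{M+(i+1)m}=\frac{M}{M+jm},
\]
which is at most $\frac12$ as soon as $M+jm\ge2M$. So with probability at least $\frac12$ the letter $s$ loses at a time when $q_b<2M$, and then both values lie in $[M,3M)$. Whatever the ratio $M/m$, balance is reached with probability at least $\frac12$.
\end{example}

For $d>2$ three things are new. The compared letters may both be large, so that no small letter gets its chance. Small letters may be compared with each other. And when one small letter has become large, others may still be small. The first is dealt with by Lemma \ref{lem:wins}; for the second, the telescoping product becomes a supermartingale; for the third, we increase the number of large letters one at a time.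

\subsection{Balance is reached with positive probability}

The following is a Kerckhoff-type lemma.

\begin{proposition}\label{prop:balance}
There are $c>0$ and $C\ge1$, depending only on $d$, such that for all irreducible $\pi$ on $d$ letters and all $q\in\mathbb R_{>0}^{\mathcal A}$ with $M=\max q_\alpha$, the chain started at $(\pi,q)$ reaches with probability at least $c$ a state with all values in $[M/C,CM]$.
\end{proposition}

\begin{proof}
It suffices to show the following.

\begin{quote}
$(\ast)$ For $1\le k<d$ and $K\ge1$ there are $p>0$ and $K'\ge1$, depending only on $d,k,K$, such that: if all $q_\alpha\le M$ and $B$ is a set of $k$ letters with $q_b\ge M/K$ for $b\in B$, then with probability at least $p$ the chain reaches a state with all values at most $K'M$ and with values at least $M/K'$ on some set of at least $k+1$ letters.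
\end{quote}

Indeed, start with $K=1$ and with $B$ consisting of one letter of maximal value. Apply $(\ast)$ for $k=1,\dots,d-1$ in turn, each time keeping exactly $k+1$ of the letters obtained, replacing $M$ by $K'M$ and $K$ by $K'^2$, and starting afresh at the first time at which the desired state is reached. The lower bounds for the probabilities multiply.

To prove $(\ast)$, let $S=\mathcal A\setminus B$. We may assume $q_s<M/K$ for all $s\in S$; otherwise the initial state already has the required property with $K'=K$. We call the letters of $B$ large, those of $S$ small.

\emph{Phase 1: bringing a small letter into play.} By Lemma \ref{lem:wins}, applied to some $\lambda$ with rationally independent coordinates, letters of $S$ are compared at some time. Let $u=u(\pi,B)$ be the word, possibly empty, of the steps before the first such time. All pairs compared along $u$ lie in $B$, and the pair to be compared after $u$ contains a letter of $S$. There are finitely many $(\pi,B)$; let $\ell$ bound the lengths of the words $u(\pi,B)$. Along $u$ the values on $S$ are unchanged, and the values on $B$ stay in $[M/K,2^\ell M]$, since a step at most doubles their maximum. So by \eqref{eq:trans} each prescribed step has probability at least $(M/K)/(2\cdot2^\ell M)=1/(2^{\ell+1}K)$,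 and the chain follows $u$ with probability at least $p_1=(2^{\ell+1}K)^{-\ell}$.

\emph{Phase 2: a small letter becomes large.} Count time $t$ from the end of Phase 1. Let $\sigma$ be the first time at which some letter of $S$ has value at least $M/K$. Values never decrease, so if a letter of $S$ loses to a letter of $B$, its new value is at least $M/K$ and $\sigma$ occurs. Now consider the steps up to $\sigma$. The first one compares a pair containing a letter of $S$. If a step compares such a pair and $\sigma$ does not occur, its winner is in $S$: either both letters are in $S$, or the letter of $B$ has lost. The winner takes part in the next comparison. By induction,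
\begin{equation}\label{eq:S}
\begin{aligned}
&\text{every comparison up to and including the one at which $\sigma$ occurs involves a letter of }S,\\
&\text{and in all of these except possibly the last a letter of }S\text{ wins.}
\end{aligned}
\end{equation}
Put
\[
G_t=\prod_{b\in B}\frac{q_b(t)}{q_b(0)},\qquad Y_t=G_t\text{ for }t<\sigma,\quad Y_t=0\text{ for }t\ge\sigma.
\]
We claim that $Y$ is a supermartingale. From time $\sigma$ on it is $0$. At a time $t<\sigma$ there are, by \eqref{eq:S}, two kinds of comparison. If both letters are in $S$, $G$ is unchanged, and $Y$ is unchanged or becomes $0$. If $s\in S$ and $b\in B$ are compared, then with probability $q_b/(q_b+q_s)$ the letter $b$ loses, $\sigma$ does not occur and $G$ is multiplied by $(q_b+q_s)/q_b$; otherwise $\sigma$ occurs and $Y$ becomes $0$. So in the first case the conditional expectation of the next value is at most $Y_t$, and in the second case it equals $Y_t$. This proves the claim.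

Since $Y\ge0$ and $Y_0=1$, the probability that $Y_t\ge2$ for some $t$ is at most $\frac12$: if $\theta$ is the first time with $Y_\theta\ge2$, then $1\ge\mathbb E\,Y_{\min(\theta,t)}\ge2P(\theta\le t)$ for all $t$. Moreover $\sigma<\infty$ almost surely, because by Lemma \ref{lem:wins} letters of $B$ win again, which by \eqref{eq:S} they do not before $\sigma$ occurs. Hence with probability at least $\frac12$ we have $\sigma<\infty$ and $G_t<2$ for all $t<\sigma$. In this case each factor of $G$ is less than $2$, since all factors are at least $1$; so just before $\sigma$ all values on $B$ are at most $2^{\ell+1}M$, and all values on $S$ are less than $M/K\le M$. At time $\sigma$, after one more step, all values are at most $2^{\ell+2}M$, and the letters of $B$ and at least one letter of $S$ have values at least $M/K$.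

So $(\ast)$ holds with $p=p_1/2$ and $K'=\max(K,2^{\ell+2})$.
\end{proof}

\subsection{Proof of Proposition \ref{prop:count}}

Let $T\ge2$ and start the chain at $(\pi_0,q)$ with $q=(1,\dots,1)$. Then $q_\alpha(v)$ is the $\alpha$-th column sum of $A_v$. Every step adds at least $1$ to some value, so $\max q\to\infty$ almost surely. Consider the first time at which $\max q\ge T$. Just before, all values were less than $T$, so now $T\le\max q<2T$. Start afresh there and apply Proposition \ref{prop:balance}: with probability at least $c$ the chain reaches a state with all values in $[T/C,2CT]$.

Let $W_T$ be the set of words that lead to a state with all values in $[T/C,2CT]$ for the first time. No word of $W_T$ is a proper prefix of another, so the cones $A_v\mathbb R_{>0}^{\mathcal A}$, $v\in W_T$, are disjoint. Their total probability is at least $c$, and by \eqref{eq:prob} each has probability $\prod_\alpha q_\alpha(v)^{-1}\le(C/T)^d$. So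
\[
|W_T|\ge cC^{-d}\,T^d.
\]
For $v\in W_T$ put $n_v=A_v\,n(\pi_v)$ with $n(\pi_v)$ from Lemma \ref{lem:n0}. By Lemma \ref{lem:return}, $f_{\pi_0,n_v}$ is a single cycle. The vectors $n_v$ are distinct, since they lie in disjoint cones. Finally
\[
|n_v|=\sum_\alpha q_\alpha(v)\,n(\pi_v)_\alpha\le C_1T,\qquad C_1=2C\max_\pi|n(\pi)|,
\]
where $\pi$ runs over the finitely many pairs obtained from $\pi_0$ by steps. Taking $T=Q/C_1$ we get the proposition with $Q_0=2C_1$ and $c'=cC^{-d}C_1^{-d}$. \qed

\section{Proof of Theorems \ref{thm:A} and \ref{thm:C}}\label{sec:end}

Let $1\le k\le g$ and let $R$ be the surface of Section \ref{sec:surface} with $d=2k$ bands. We construct $M\supset R$ and $D$ as in Section \ref{sec:metric}, with a metric adapted to $(R,D)$, and prove the two bounds of Theorem \ref{thm:C}. For the lower bound we need the following for all $n\in\mathbb Z_{>0}^d$: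
\begin{equation}\label{eq:need}
\text{every minimizer of }h=\sum n_ie_i\text{ has all its components in }R\cup D.
\end{equation}

\emph{The lower bound, given \eqref{eq:need}.} By Proposition \ref{prop:geometry}, $h=\sum n_ie_i$ belongs to $H(T)$ whenever $f_n$ is a single cycle and $\|h\|\le T$. Now $\|h\|\le\ell_0|n|$ with $\ell_0=\max_i\|e_i\|$, and distinct $n$ give distinct $h$. So Proposition \ref{prop:count} for the reversal, with $Q=T/\ell_0$, gives $N(T)\ge c'\ell_0^{-2k}T^{2k}$ for large $T$.

\subsection{The case $k=g$, and Theorem \ref{thm:A}}

Let $M=R\cup D$ with $D$ a disc, with a metric adapted to $(R,D)$. By Lemma \ref{lem:boundary} this is a closed surface, and $\chi(M)=(1-2g)+1=2-2g$, so its genus is $g$. Condition \eqref{eq:need} holds trivially, and the lower bound follows. The upper bound is (F4). For $g\ge2$ this is Theorem \ref{thm:A}. \qed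

\subsection{The case $k<g$}

The idea is to hang $g-k$ one-holed tori on long cylinders, which minimal geodesics do not cross. Then no single geodesic in $\mathcal G$ can see more than one summand of the homology.

\emph{The surface.} Let $V_0$ be the union of $R$ and an annulus attached along $\partial R$, a surface of genus $k$ with one boundary circle. Let $V_1,\dots,V_{g-k}$ be one-holed tori and $V_*$ a sphere with $g-k+1$ holes. Let $M$ be their union with cylinders $A_j=S^1\times[0,3]$, $0\le j\le g-k$, where $A_j$ joins $V_j$ to $V_*$. This is a closed surface of genus $g$. The core curve of each $A_j$ separates $M$, hence is null-homologous, and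
\[
H_1(M,\mathbb Z)=\bigoplus_{j=0}^{g-k}H_1(V_j,\mathbb Z),
\]
because $M$ is the connected sum of the closed surfaces obtained by capping off the $V_j$ and $V_*$, and the last of these is a sphere. Let $D$ be the union of the annulus in $V_0$ and $A_0$; it is an annulus with $\partial R$ as one boundary circle.

\emph{The metric.} Start from a metric on $M$ for which each $A_j$ is flat with circumference $1$ and height $3$. Choose the collar of Section \ref{sec:metric} so that its part $r\ge0$ lies in the annulus of $V_0$ and misses $A_0$, and interpolate as there. The result is adapted to $(R,D)$, and the cylinders $A_j$ are unchanged.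

\emph{Cylinders are not crossed.} Let $c$ be a closed curve that meets both components of $M\setminus A_j$. It contains an arc $\sigma$ in $A_j$ from one boundary circle to the other and an arc $\sigma'$ in $A_j$ crossing in the opposite direction. Each has length at least $3$. Remove $\sigma$ and $\sigma'$ and reconnect as in Step 3 of the proof of Proposition \ref{prop:geometry}: in each boundary circle of $A_j$ insert an arc of length at most $\frac12$ joining the endpoint of one of $\sigma,\sigma'$ on that circle to that of the other. The class changes by a cycle in $A_j$, that is, by a multiple of the core, which is $0$. The length drops by at least $6-1>0$. So by (F1) $c$ is not in $\mathcal G$ and is not a component of a minimizer.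

Now let $c\in\mathcal G$, or let $c$ be a component of a minimizer. For each $j$ it misses one of the two components of $M\setminus A_j$. So either $c\subset V_j\cup A_j$ for some $j$, or $c\subset V_*\cup\bigcup_jA_j$. The latter set is planar and all its boundary circles are null-homologous in $M$; so $[c]$ would be $0$, contrary to (F2). Hence
\begin{equation}\label{eq:loc}
c\subset V_j\cup A_j\quad\text{and}\quad[c]\in H_1(V_j,\mathbb Z)\quad\text{for some }0\le j\le g-k.
\end{equation}

\emph{Upper bound.} By \eqref{eq:loc} and (F4), applied to $H_1(V_0,\mathbb Z)$ of rank $2k$ and to $H_1(V_j,\mathbb Z)$, $j\ge1$, of rank $2$,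
\[
N(T)\le\sum_{j=0}^{g-k}\#\{h\in H_1(V_j,\mathbb Z):\|h\|\le T\}=O(T^{2k})+O(T^2)=O(T^{2k}).
\]

\emph{Lower bound.} We check \eqref{eq:need}. Let $h=\sum n_ie_i\in H_1(R,\mathbb Z)=H_1(V_0,\mathbb Z)$. By \eqref{eq:loc} each component of a minimizer of $h$ lies in some $V_j\cup A_j$. For each $j\ge1$ the components in $V_j\cup A_j$ have total class $0$, because $h$ has no part in the summand $H_1(V_j,\mathbb Z)$. By (F2) there are none. So all components lie in $V_0\cup A_0=R\cup D$. \qed

\begin{thebibliography}{9}
\bibitem{MP} Daniel Massart and Hugo Parlier, \emph{On the homology length spectrum of surfaces}, arXiv:1406.5432 (2014).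
\end{thebibliography}

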